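# Spherical two-distance sets and a multiplicity formula that fails

## Disjoint copies of one signed graph, and the formula they suggest

Fix $-1\le\beta<0\le\alpha<1$. Let $N_{\alpha,\beta}(d)$ be the maximum number of unit vectors in $\mathbb R^d$ whose pairwise inner products all lie in $\{\alpha,\beta\}$. We let $d\to\infty$ and ask for the leading term of $N_{\alpha,\beta}(d)$.

The answer one would first guess is this: find one finite pattern of vectors that saves as much dimension as possible, and repeat it in orthogonal directions. Written out, the guess is a precise formula, the conjecture stated below; the problem comes from Zilin Jiang and Alexandr Polyanskii, "Forbidden induced subgraphs for graphs and signed graphs with eigenvalues bounded from below", arXiv:2111.10366 (2021). The right language for patterns is that of signed graphs.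

**Definition (signed graph).** A signed graph $G^\pm$ is a finite simple graph each of whose edges carries a sign $+$ or $-$. Its adjacency matrix is symmetric with entry $+1$ for a positive edge, $-1$ for a negative edge, and $0$ otherwise, including on the diagonal. Its eigenvalues are those of this matrix; $\lambda^1(G^\pm)$ is the largest one, $|G^\pm|$ is the number of vertices, and $\operatorname{mult}(\lambda,G^\pm)$ is the multiplicity of $\lambda$.

**Definition (valid coloring).** A valid coloring gives the two ends of every positive edge the same color and the two ends of every negative edge different colors. The chromatic number $\chi(G^\pm)\in\mathbb N^+\cup\{\infty\}$ is the least number of colors in a valid coloring, with $\chi=\infty$ if there is none.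

For example, the all-negative $K_p$ has $\chi=p$. Its adjacency matrix is $I-J$, with eigenvalue $1$ of multiplicity $p-1$ and eigenvalue $1-p$ once. An all-positive graph has $\chi=1$. A triangle with exactly one negative edge has $\chi=\infty$: the two positive edges force one color on all three vertices, and the negative edge forbids it.

**Definition (the constant $k_p$).** For $\lambda>0$ and $p\in\mathbb N$,
$$k_p(\lambda)=\inf\left\{\frac{|G^\pm|}{\operatorname{mult}(\lambda,G^\pm)}:\ \chi(G^\pm)\le p\ \text{and}\ \lambda^1(G^\pm)=\lambda\right\},\qquad \inf\emptyset=\infty .$$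

Throughout, given $\alpha,\beta$, put
$$\lambda=\frac{1-\alpha}{\alpha-\beta},\qquad t=-\frac{\alpha}{\beta},\qquad p=\lfloor t\rfloor+1,$$
so that $p-1\le t<p$.

**Conjecture.** Fix $-1\le\beta<0\le\alpha<1$, and let $\lambda=(1-\alpha)/(\alpha-\beta)$ and $p=\lfloor-\alpha/\beta\rfloor+1$. Then, as $d\to\infty$, $N_{\alpha,\beta}(d)=\dfrac{k_p(\lambda)\,d}{k_p(\lambda)-1}+o(d)$ if $k_p(\lambda)<\infty$, and $N_{\alpha,\beta}(d)=d+o(d)$ otherwise.

It is known to hold when $p\le2$ and when $\lambda\in\{1,\sqrt2,\sqrt3\}$. Here is why it is a natural guess.

**Fact A (Gram matrices from colored signed graphs).** Let $H$ be a signed graph with adjacency matrix $A$ and a valid coloring with classes $V_1,\dots,V_p$, some possibly empty. Let $S=\sum_i\mathbf 1_{V_i}\mathbf 1_{V_i}^{\top}$ be the $0/1$ matrix of "same color" (diagonal included), $J$ the all-ones matrix, and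
$$X_H=\lambda I-A+S-\tfrac1{t+1}J. \tag{1}$$
Then $(\alpha-\beta)X_H$ has diagonal entries $1$ and off-diagonal entries in $\{\alpha,\beta\}$. If $X_H\succeq0$, then $N_{\alpha,\beta}(d)\ge|H|$ for every $d\ge\operatorname{rank}X_H$.

To check this, note that $t+1=(\alpha-\beta)/(-\beta)$, so $(\alpha-\beta)\frac1{t+1}=-\beta$ and $(\alpha-\beta)\frac t{t+1}=-\beta t=\alpha$. A diagonal entry of $(\alpha-\beta)X_H$ is $(\alpha-\beta)\bigl(\lambda+\frac t{t+1}\bigr)=(1-\alpha)+\alpha=1$. For two distinct vertices of the same color the entry of $-A$ is $0$ or $-1$, so the entry of $X_H$ is $\frac t{t+1}$ or $-\frac1{t+1}$; after scaling, $\alpha$ or $\beta$. For two vertices of different colors the entry of $-A$ is $0$ or $+1$, so the entry of $X_H$ is $-\frac1{t+1}$ or $\frac t{t+1}$; after scaling, $\beta$ or $\alpha$. If $X_H\succeq 0$, then $(\alpha-\beta)X_H$ is a Gram matrix of unit vectors in a space of dimension $\operatorname{rank}X_H$, and they are distinct because $\alpha,\beta<1$.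

**Fact B (the correction is positive).** The matrix $S-\frac1{t+1}J$ is positive semidefinite of rank at most $p$. Indeed, if $v$ has sum $s_i$ over $V_i$, then $v^\top\bigl(S-\frac1{t+1}J\bigr)v=\sum s_i^2-\frac1{t+1}\bigl(\sum s_i\bigr)^2$, and $\bigl(\sum s_i\bigr)^2\le p\sum s_i^2\le(t+1)\sum s_i^2$. The form depends only on $s_1,\dots,s_p$, so its rank is at most $p$.

Now take $G$ with $\chi(G)\le p$, $\lambda^1(G)=\lambda$, multiplicity $\mu=\operatorname{mult}(\lambda,G)$, and let $H$ be $m$ disjoint copies of $G$, colored alike. Then $\lambda I-A\succeq0$ has rank $m(|G|-\mu)$, so by Facts A and B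
$$N_{\alpha,\beta}\bigl(m(|G|-\mu)+p\bigr)\ge m|G| .$$
Here $\mu<|G|$, because $A$ has trace $0$ and $\lambda>0$. Letting $m\to\infty$, and using that $N_{\alpha,\beta}$ is nondecreasing in $d$, we get $\liminf N_{\alpha,\beta}(d)/d\ge\kappa/(\kappa-1)$ with $\kappa=|G|/\mu$. Since $\kappa/(\kappa-1)=1+\frac1{\kappa-1}$ decreases in $\kappa$, letting $\kappa\to k_p(\lambda)$ gives the conjectured value as a lower bound. (That $k_p(\lambda)>1$ is part of Lemma 1 below for $p\ge2$, and of test (b) for $p=1$.) If $k_p(\lambda)=\infty$, the matrix $(1-\alpha)I+\alpha J\succeq0$ gives $d$ unit vectors in $\mathbb R^d$ with all inner products $\alpha$. So the content of the conjecture is that nothing does better than copies.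

Let us test the guess.

(a) *$\lambda=1$, $p\ge2$.* The all-negative $K_p$ has $\kappa=p/(p-1)$, hence $\kappa/(\kappa-1)=p$. For $\alpha=\frac13$, $\beta=-\frac13$ we have $\lambda=1$, $t=1$, $p=2$, and the construction is explicit: with orthonormal $e_1,\dots,e_{d-1},f$, take
$$u_i^{\pm}=\sqrt{\tfrac23}\,\bigl(e_i\pm\tfrac1{\sqrt2}f\bigr).$$
Then $|u_i^\pm|^2=\frac23\cdot\frac32=1$. The inner product of $u_i^+$ and $u_i^-$ is $\frac23\cdot\frac12=\frac13$. For $i\ne k$ it is $\frac13$ for equal signs and $-\frac13$ for opposite signs. This is $2(d-1)$ vectors in $\mathbb R^d$. Lemma 1 will show that $k_p(1)=p/(p-1)$ exactly.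

(b) *$p=1$.* Now $G$ has only positive edges, so it is an ordinary graph. By Perron–Frobenius the largest eigenvalue of a connected graph is simple, so each component of $G$ contributes at most $1$ to $\operatorname{mult}(\lambda,G)$, and a contributing component has at least two vertices as $\lambda>0$; so $k_1(\lambda)\ge2$. If $\lambda$ is an integer, a contributing component has at least $\lambda+1$ vertices, because $\lambda^1$ is at most the maximum degree. Equality holds for $K_{\lambda+1}$, so $k_1(\lambda)=\lambda+1$ and the prediction is $\bigl(1+\frac1\lambda\bigr)d$.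

(c) *$\lambda=\frac32$.* Eigenvalues of integer matrices are algebraic integers and $\frac32$ is not one, so $k_p\bigl(\frac32\bigr)=\infty$ and the prediction is $d+o(d)$.

(d) *$\lambda=80$, $p=5$.* The all-positive $K_{81}$ has $\chi=1$ and $\lambda^1=80$ (simple), so $k_5(80)\le81$. The next section shows $k_5(80)\ge21$. The prediction for the limit therefore lies between $\frac{81}{80}$ and $\frac{21}{20}$.

Case (d) is where the guess breaks. The conjecture is **false**, as the following statements show.

**Theorem 1.** Let $\alpha=\frac1{101}$, $\beta=-\frac1{404}$, so $\lambda=80$ and $p=5$. Then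
$$\limsup_{d\to\infty}\frac{N_{\alpha,\beta}(d)}d\ \ge\ \frac{155}{144}>1.076,$$
whereas $k_5(80)\ge21$, so the conjecture predicts $\lim N_{\alpha,\beta}(d)/d\le\frac{21}{20}=1.05$.

**Theorem 2.** Fix $p\ge5$. For an integer $\lambda$, let $g=1$ if $p\lambda$ is even and $g=2$ if $p\lambda$ is odd. For every $\varepsilon>0$ there is $\lambda_0$ such that for all integers $\lambda\ge\lambda_0$ and all $-1\le\beta<0\le\alpha<1$ with $\frac{1-\alpha}{\alpha-\beta}=\lambda$ and $\lfloor-\alpha/\beta\rfloor+1=p$,
$$\liminf_{d\to\infty}\frac{N_{\alpha,\beta}(d)}d\ \ge\ \frac{gp}{gp-1+(\sqrt p-1)^{-2}}-\varepsilon,$$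
while the conjectured value of the limit is at most $1+\frac{p-1}\lambda$. Since $(\sqrt p-1)^2>1$ for $p\ge5$, the first bound is bounded away from $1$ as $\lambda\to\infty$ and the second tends to $1$. So the conjecture fails for every integer $\lambda\ge\lambda_0(p)$.

## A trace bound for the multiplicity of the top eigenvalue

We first bound what copies can achieve.

**Lemma 1.** For all $p\ge2$ and $\lambda>0$, $k_p(\lambda)\ge1+\frac\lambda{p-1}$. Equality holds for $\lambda=1$, attained by the all-negative $K_p$.

*Proof.* Let $G^\pm$ have $N$ vertices, $\lambda^1(G^\pm)=\lambda$, and a valid coloring with classes $V_1,\dots,V_p$ (possibly empty), $n_i=|V_i|$. Let $e_i$ be the number of positive edges inside $V_i$ and $e_{ij}$ the number of negative edges between $V_i$ and $V_j$; these are all the edges. Put $e^+=\sum_ie_i$, $e^-=\sum_{i<j}e_{ij}$, and $X=\lambda I-A\succeq0$, so that $\operatorname{rank}X=N-\operatorname{mult}(\lambda,G^\pm)$.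

**Step 1.** *This step bounds the number of edges, by testing positivity on the color-class vectors.* We have
$$a_i:=\mathbf 1_{V_i}^\top X\mathbf 1_{V_i}=\lambda n_i-2e_i\ge0,\qquad \mathbf 1_{V_i}^\top X\mathbf 1_{V_j}=e_{ij}\quad(i\ne j),$$
the second because negative edges contribute $-1$ to $A$. Cauchy–Schwarz for the semidefinite form $X$ gives $e_{ij}\le\sqrt{a_ia_j}\le\frac12(a_i+a_j)$. Summing over $i<j$, each $a_i$ occurs in $p-1$ pairs, so
$$2e^-\le(p-1)\sum_ia_i=(p-1)(\lambda N-2e^+).$$
Therefore $2(e^++e^-)\le(p-1)\lambda N-2(p-2)e^+\le(p-1)\lambda N$, using $p\ge2$.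

**Step 2.** *This step turns few edges into large rank.* The matrix $X$ has $\operatorname{rank}X$ nonzero eigenvalues, and Cauchy–Schwarz applied to them gives $(\operatorname{tr}X)^2\le\operatorname{rank}X\cdot\operatorname{tr}X^2$. Here $\operatorname{tr}X=\lambda N$ and $\operatorname{tr}X^2=\lambda^2N+2(e^++e^-)$, so
$$\operatorname{rank}X\ge\frac{\lambda^2N^2}{\lambda^2N+2(e^++e^-)}\ge\frac{\lambda^2N^2}{\lambda^2N+(p-1)\lambda N}=\frac{\lambda N}{\lambda+p-1}.$$
Hence $\operatorname{mult}(\lambda,G^\pm)\le\frac{p-1}{\lambda+p-1}N$, that is, $|G^\pm|/\operatorname{mult}(\lambda,G^\pm)\ge1+\frac\lambda{p-1}$. For $\lambda=1$ the all-negative $K_p$ has ratio $\frac p{p-1}=1+\frac1{p-1}$. $\square$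

Consequently the conjectured limit of $N_{\alpha,\beta}(d)/d$ is at most $1+\frac{p-1}\lambda$ for $p\ge 2$: if $k_p<\infty$ it is $1+\frac1{k_p-1}\le1+\frac{p-1}\lambda$, and if $k_p=\infty$ it is $1$.

## Eigenvalues above $\lambda$ on the color-class vectors

To beat the conjecture, one cannot use copies of a graph with $\lambda^1=\lambda$. So look at what Fact A really needs. It needs $X_H\succeq0$, where
$$X_H=(\lambda I-A)+\bigl(S-\tfrac1{t+1}J\bigr),\qquad S=\sum_i\mathbf 1_{V_i}\mathbf 1_{V_i}^\top .$$
The copying argument asked both summands to be semidefinite. That is more than necessary: the second summand lives on the span of $\mathbf 1_{V_1},\dots,\mathbf 1_{V_p}$, and there it can be very large, since $\mathbf 1_{V_i}^\top S\mathbf 1_{V_i}=n_i^2$ while $\mathbf 1_{V_i}^\top\mathbf 1_{V_i}=n_i$. On vectors orthogonal to all $\mathbf 1_{V_i}$ the correction vanishes and $\lambda I-A$ must be semidefinite. By Courant–Fischer, $X_H\succeq0$ therefore allows at most $p$ eigenvalues of $A$ above $\lambda$.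

Compare this with Lemma 1. Its Step 1, the only place where $\lambda I-A\succeq0$ is used, tests positivity exactly on the span of the $\mathbf 1_{V_i}$. So the bound on the number of edges rests entirely on the directions in which the Gram matrix gets positivity for free.

Step 2 of Lemma 1 also tells us what to aim for. It does not use positivity, so for every signed graph with average degree $\delta$,
$$\operatorname{rank}(\lambda I-A)\ge\frac{\lambda^2}{\lambda^2+\delta}N .$$
To have $\operatorname{rank}(\lambda I-A)\le(1-c)N$ with $c$ independent of $\lambda$ we need $\delta\ge\frac c{1-c}\lambda^2$, whereas $\lambda^1=\lambda$ forces $\delta\le(p-1)\lambda$. So we want degree of order $\lambda^2$, a few eigenvalues above $\lambda$ whose eigenvectors are constant on color classes, and all other eigenvalues at most $\lambda$.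

Such a graph cannot be repeated. If $\lambda^1(G)>\lambda$, then $m$ disjoint copies have at least $m$ eigenvalues above $\lambda$, so $m\le p$. For each fixed $\lambda$ we need arbitrarily large graphs with this spectrum, not copies of one graph. This is a demand for expansion.

## Collinearity graphs with fewer lines than points

Try all edges negative, with vertex set $[p]\times P$, color given by the first coordinate, and adjacency matrix $-(J_p-I)\otimes B$, where $B$ is the $0/1$ adjacency matrix of a graph on $P$. Then
$$\lambda I-A=\lambda I+(J_p-I)\otimes B .$$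
The matrix $J_p-I$ has eigenvalue $p-1$ on $\mathbf 1$ and $-1$ on $\mathbf 1^\perp$. So this is $\lambda+(p-1)B$ on $\mathbf 1\otimes\mathbb R^P$, and $\lambda-B$ on each of $p-1$ other copies of $\mathbb R^P$. To get a large kernel from the first and positivity from both, we want:

* the least eigenvalue of $B$ equals $-\lambda/(p-1)$, with multiplicity a constant proportion of $|P|$;
* all eigenvalues of $B$ are at most $\lambda$, except the one on constants, whose eigenvectors in $[p]\times P$ are constant on color classes.

A standard way to force a least eigenvalue is an incidence structure.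

**Definition (partial linear space).** A partial linear space is a set of points and a set of lines with an incidence relation such that two distinct points lie on at most one common line. Two distinct points are collinear if they lie on a common line. In our examples every point is on $\ell$ lines and every line contains $q$ points.

Let $M$ be the (lines $\times$ points) incidence matrix and $Y=M^\top M$. The entry of $Y$ at $(x,x')$ is the number of lines through both points: $\ell$ on the diagonal, and $0$ or $1$ elsewhere. So $B:=Y-\ell I$ is the $0/1$ adjacency matrix of collinearity of distinct points. As $Y\succeq0$, the eigenvalues of $B$ are at least $-\ell$, and the eigenspace for $-\ell$ is $\ker Y$. With $n$ points there are $n\ell/q$ lines, so $\dim\ker Y\ge n(1-\ell/q)$, which is a positive proportion of $n$ when $q>\ell$.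

With $\lambda=(p-1)\ell$, the condition on the other eigenvalues of $B$ becomes: all eigenvalues of $Y$ on $\mathbf 1^\perp$ are at most $p\ell$. The eigenvalue of $Y$ on constants is $\ell q$, so $B$ has the eigenvalue $\ell(q-1)$ there. It contributes the eigenvalue $\ell(q-1)$, with the $p-1$ dimensions $\mathbf 1^\perp\otimes\mathbf 1_P$, to the adjacency matrix $-(J_p-I)\otimes B$. It exceeds $\lambda$ as soon as $q>p$. These are eigenvalues that $k_p$ forbids and that $S$ absorbs.

For an example, let the points be $\mathbb F_5^2$ and take all lines $y=ax+b$ with three chosen slopes $a$; so $\ell=3$, $q=5$, with 25 points and 15 lines. The computation in Step 1 of the next section gives $Y$ the eigenvalues $15$ (once), $5$ (12 times) and $0$ (12 times). The lower bound $n(1-\ell/q)$ is $10$. With $\mathbb F_3^2$ and all three slopes, so $\ell=q=3$, the eigenvalues are $9$ (once), $3$ (6 times), $0$ (twice): a kernel exists, but counting lines does not detect it.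

The affine examples have excellent spectrum but only $q^2$ points, with $\ell$ (hence roughly $q$) tied to the fixed number $\lambda$. We need $n\to\infty$ with $\ell,q$ fixed. This is what lifts provide.

## The biregular tree and spectral lifts

We recall some notions about coverings. Let $\Gamma$ be a finite simple connected graph.

**Definition ($r$-covering, new eigenvalues).** An $r$-covering $\pi:\Gamma'\to\Gamma$ is a graph map that is $r$-to-one on vertices and a bijection from the neighbors of $v$ to the neighbors of $\pi(v)$ for each vertex $v$. If $f$ is a function on $\Gamma$, then $A_{\Gamma'}(f\circ\pi)=(A_\Gamma f)\circ\pi$, so the functions constant on fibers give all of $\operatorname{spec}(\Gamma)$. Their orthogonal complement, the functions with sum zero on each fiber, is invariant too, and the eigenvalues there are the new eigenvalues.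

**Definition (2-lift of a signing).** A signing $s$ gives each edge a sign; $A_s$ is the signed adjacency matrix. The 2-lift has vertices $(v,\epsilon)$ with $\epsilon=\pm1$, and edges $(u,\epsilon)(v,s_{uv}\epsilon)$ for each edge $uv$. A function $f(v,\epsilon)=\epsilon h(v)$ is sent by the adjacency matrix to $\epsilon(A_sh)(v)$. So the spectrum of the 2-lift is $\operatorname{spec}(A)\cup\operatorname{spec}(A_s)$ with multiplicities.

For example, a triangle with one negative edge has 2-lift $C_6$. The triangle has eigenvalues $2,-1,-1$, the signed triangle has $1,1,-2$, and $C_6$ has $2,1,1,-1,-1,-2$.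

The universal cover $T$ of $\Gamma$ is the tree that covers $\Gamma$ (in general infinite), and $\rho(T)$ is the spectral radius of its adjacency operator $A_T$ on $\ell^2$. For a connected bipartite graph with degree $\ell$ on one side and $q$ on the other, $T$ is the $(\ell,q)$-biregular tree. We use two theorems.

* **[MSS]** Marcus–Spielman–Srivastava, *Interlacing families I*, Ann. of Math. 182 (2015): for every finite graph $\Gamma$ with adjacency matrix $A$ and universal cover $T$, there is a signing $s$ of the edges such that all eigenvalues of $A_s$ are at most $\rho(T)$.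
* **[HPS]** Hall–Puder–Sawin, *Ramanujan coverings of graphs*, Adv. Math. 323 (2018): for every finite connected loopless graph $\Gamma$ with universal cover $T$ and every $r\ge1$, there is an $r$-covering of $\Gamma$ all of whose new eigenvalues are at most $\rho(T)$.

Only Theorem 2 uses [HPS].

**Lemma 2.** Let $q$ be prime, $3\le\ell\le q$, and $y_+=(\sqrt{\ell-1}+\sqrt{q-1})^2$. For every $r=2^i$, $i\ge0$ (by [MSS]), and in fact for every integer $r\ge1$ (by [HPS]), there are $n=rq^2$ points and $r\ell q=n\ell/q$ lines with an incidence relation such that: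

* (a) every point is on $\ell$ lines and every line contains $q$ points;
* (b) two distinct points lie on at most one common line;
* (c) with $M$ the (lines $\times$ points) incidence matrix and $Y=M^\top M$, we have $Y\mathbf 1=\ell q\mathbf 1$, and all eigenvalues of $Y$ on $\mathbf 1^\perp$ lie in $[0,y_+]$.

*Proof.*

**Step 1.** *This step builds the base case $r=1$.* The points are $(x,y)\in\mathbb F_q^2$, and the lines are $y=ax+b$ with $b\in\mathbb F_q$ and $a$ in a set of $\ell$ slopes. Each point lies on one line of each slope, and each line has $q$ points; this is (a). If two distinct points $(x,y),(x',y')$ lie on $y=ax+b$, then $x\ne x'$, so $a$ and then $b$ are determined; this is (b).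

Two different lines of equal slope are disjoint, and two lines of different slopes meet in exactly one point. Ordering lines by slope, $MM^\top=qI+(J_\ell-I_\ell)\otimes J_q$. Its eigenvalues are:

* $q+(\ell-1)q=\ell q$ on $\mathbf 1$, once;
* $q-q=0$ on vectors that depend only on the slope and have sum $0$, of dimension $\ell-1$;
* $q$ on vectors with sum $0$ within each slope class, of dimension $\ell(q-1)$.

The nonzero eigenvalues of $Y=M^\top M$ are the same with multiplicity: $\ell q$ once and $q$ with multiplicity $\ell(q-1)$; the eigenvalue $0$ has the remaining multiplicity $q^2-1-\ell(q-1)=(q-1)(q+1-\ell)$. Also $Y\mathbf 1=M^\top(q\mathbf 1)=\ell q\mathbf 1$. Since $q\le\ell+q-2\le y_+$, (c) holds.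

Let $\Gamma_1$ be the incidence graph (points and lines as vertices, incidences as edges). For any incidence graph, the nonzero eigenvalues are $\pm\sqrt y$ for the nonzero eigenvalues $y$ of $Y$, with the same multiplicities. So $\sqrt{\ell q}$ is a simple eigenvalue of $\Gamma_1$. Every component of an $(\ell,q)$-biregular graph is biregular and has $\sqrt{\ell q}$ as an eigenvalue, so $\Gamma_1$ is connected. By (b) it has no 4-cycle.

**Step 2.** *This step shows $\rho(T)\le\sqrt{y_+}$ for the $(\ell,q)$-biregular tree $T$.* Fix an end of $T$ and orient each edge toward it, so that every vertex $v$ has one parent $v'$ and $\deg v-1$ children. Put $w_v=\sqrt{q-1}$ if $\deg v=\ell$ and $w_v=\sqrt{\ell-1}$ if $\deg v=q$. For finitely supported $f$, every edge is $vv'$ for exactly one $v$, so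
$$|\langle f,A_Tf\rangle|\le\sum_v2|f_vf_{v'}|\le\sum_v\Bigl(w_vf_v^2+\frac1{w_v}f_{v'}^2\Bigr).$$
Collect the coefficient of $f_v^2$: it is $w_v$, plus $1/w_u$ for each child $u$ of $v$. If $\deg v=\ell$, the $\ell-1$ children have degree $q$ and the coefficient is $\sqrt{q-1}+\frac{\ell-1}{\sqrt{\ell-1}}$. If $\deg v=q$, the $q-1$ children have degree $\ell$ and it is $\sqrt{\ell-1}+\frac{q-1}{\sqrt{q-1}}$. Both equal $\sqrt{\ell-1}+\sqrt{q-1}=\sqrt{y_+}$. So $|\langle f,A_Tf\rangle|\le\sqrt{y_+}\,\|f\|^2$. As $A_T$ is bounded and self-adjoint and finitely supported functions are dense, $\rho(T)\le\sqrt{y_+}$.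

**Step 3.** *This step separates the trivial eigenvalue from the tree bound.* We compute
$$\ell q-y_+=\ell q-\ell-q+2-2\sqrt{(\ell-1)(q-1)}=\bigl(\sqrt{(\ell-1)(q-1)}-1\bigr)^2>0,$$
where positivity holds because $(\ell-1)(q-1)\ge4$.

**Step 4.** *This step doubles the number of points and keeps all the properties.* Let $\Gamma$ be a connected $(\ell,q)$-biregular bipartite graph without 4-cycles whose $Y$ satisfies (c). Take a signing $s$ as in [MSS]. Its 2-lift has spectrum $\operatorname{spec}(A)\cup\operatorname{spec}(A_s)$, and the eigenvalues of $A_s$ are at most $\rho(T)\le\sqrt{y_+}<\sqrt{\ell q}$.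

The lift is bipartite and $(\ell,q)$-biregular, since it covers $\Gamma$. It has no 4-cycle: let $u_1u_2u_3u_4$ be one. Distinct neighbors of a vertex have distinct images, so $\pi(u_1)\ne\pi(u_3)$ (both are neighbors of $u_2$) and $\pi(u_2)\ne\pi(u_4)$ (both are neighbors of $u_3$). Consecutive images are adjacent, hence distinct, so the image would be a 4-cycle in $\Gamma$. Thus the lift is the incidence graph of a structure with (a) and (b).

Since $\Gamma$ is connected, $\sqrt{\ell q}$ is simple in $\operatorname{spec}(A)$, and it does not occur in $\operatorname{spec}(A_s)$. So it is simple in the lift, and the lift is connected as in Step 1. For the new $Y$, therefore, $\ell q$ is a simple eigenvalue, with constant eigenvector because $Y\mathbf 1=M^\top(q\mathbf 1)=\ell q\mathbf 1$. Every other nonzero eigenvalue of the new $Y$ is the square of a positive eigenvalue that is either an old nontrivial one or an eigenvalue of $A_s$, hence is at most $y_+$. All eigenvalues are at least $0$. So (c) holds. Iterating from $\Gamma_1$ gives all $r=2^i$.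

**Step 5.** *This step obtains every $r$.* Apply [HPS] once to $\Gamma_1$, with the given $r$. The covering has spectrum $\operatorname{spec}(\Gamma_1)$ together with the new eigenvalues, which are at most $\rho(T)\le\sqrt{y_+}<\sqrt{\ell q}$. The reasoning of Step 4 used only these facts and the covering property, so it applies verbatim. $\square$

## The Gram matrix on $[gp]\times P$

With $g=1$ and $\lambda=(p-1)\ell$ the preceding design is ready to use, and that is all Theorem 1 needs. Theorem 2 concerns all large integers $\lambda$, including those not divisible by $p-1$. Two extra parameters handle these: each color class gets $g$ copies of $P$ instead of one, and a $j$-regular graph $R$ between the copies adjusts $\lambda$ by $-j$. On a first pass, read the statement with $g=1$, $j=0$, $R=0$.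

**Proposition 3.** Let $p\ge2$, $g\ge1$, $j\ge0$, let $q$ be prime and $3\le\ell\le q$. Let $R$ be the adjacency matrix of a $j$-regular spanning subgraph of the complete $p$-partite graph with all parts of size $g$. Put $\lambda=g(p-1)\ell-j$ and assume
$$\lambda\ge j,\qquad(\sqrt{\ell-1}+\sqrt{q-1})^2\le p\ell-\frac{2j}g. \tag{2}$$
Let $-1\le\beta<0\le\alpha<1$ satisfy $\frac{1-\alpha}{\alpha-\beta}=\lambda$ and $\lfloor-\alpha/\beta\rfloor+1=p$. Then for every $r$ available in Lemma 2, with $n=rq^2$ and $d=(gp-1)n+n\ell/q$,
$$N_{\alpha,\beta}(d)\ge gpn=\frac{gp}{gp-1+\ell/q}\,d .$$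

*Proof.* Let $P$ be the point set from Lemma 2 and $B=Y-\ell I$. Partition $[gp]$ into $p$ color classes of size $g$. Let $J$ be the all-ones $gp\times gp$ matrix, $S$ the $0/1$ matrix of "same color" on $[gp]$ (diagonal included), $F=J-S$, $J_n$ the all-ones matrix on $P$, and $t=-\alpha/\beta\in[p-1,p)$. On the index set $[gp]\times P$ define
$$X=\lambda I+F\otimes B+R\otimes I+S\otimes J_n-\frac1{t+1}J\otimes J_n .$$

**Step 1.** *This step checks that $(\alpha-\beta)X$ has the right entries.* The matrix $F\otimes B+R\otimes I$ is supported on pairs of different color. Its entries are $0$ or $1$, because $F\otimes B$ lives on pairs with distinct points and $R\otimes I$ on pairs with the same point. So it is the negative of the adjacency matrix of an all-negative signed graph $H$ on $[gp]\times P$, validly colored by the color of the first coordinate. The "same color" matrix of $H$ is $S\otimes J_n$, so $X$ is exactly $X_H$ of (1). By Fact A, if $X\succeq0$ then $N_{\alpha,\beta}(d)\ge gpn$ for every $d\ge\operatorname{rank}X$.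

**Step 2.** *This step splits $X$ into two invariant blocks.* Substituting $B=Y-\ell I$,
$$X=(\lambda I-\ell F+R)\otimes I+F\otimes Y+\Bigl(S-\frac1{t+1}J\Bigr)\otimes J_n .$$
The symmetric matrices $F,R,S,J$ have $\mathbf 1\in\mathbb R^{gp}$ as an eigenvector, with eigenvalues $g(p-1)$, $j$, $g$, $gp$. So $X$ preserves $\mathbf 1\otimes\mathbb R^P$ and $\mathbf 1^\perp\otimes\mathbb R^P$.

**Step 3.** *This step treats $\mathbf 1\otimes\mathbb R^P$, where the rank is saved.* Here $\lambda-\ell g(p-1)+j=0$, so $X$ acts as
$$g(p-1)Y+g\Bigl(1-\frac p{t+1}\Bigr)J_n .$$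
This is $\succeq0$ since $t+1\ge p$. As $Y\mathbf 1_P=\ell q\mathbf 1_P$, the range of $J_n$ lies in the range of $Y$. So the rank on this block is at most $\operatorname{rank}Y\le n\ell/q$, the number of lines.

**Step 4.** *This step proves positivity on $\mathbf 1^\perp\otimes\mathbb R^P$; this is where expansion is used.* Let $Q$ be the orthogonal projection of $\mathbf 1^\perp$ onto its vectors that are constant on color classes. On $\mathbf 1^\perp$ we have $J=0$; the matrix $S$ multiplies color-constant vectors by $g$ and kills vectors with sum zero in each class, so $S=gQ$ and $F=-gQ$. Also $R\succeq-jI$, because $R$ is the adjacency matrix of a $j$-regular graph. Hence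
$$X=(\lambda I+R)\otimes I+gQ\otimes(\ell I-Y+J_n)\succeq(\lambda-j)I+gQ\otimes(\ell I-Y+J_n).$$
On $(\ker Q)\otimes\mathbb R^P$ the right side is $\lambda-j\ge0$. On $(\operatorname{range}Q)\otimes\mathbb R^P$ it is $(\lambda-j)I+g(\ell I-Y+J_n)$ acting on $\mathbb R^P$, and this operator preserves the constants and $\mathbf 1_P^\perp$.

On constants it is $\lambda-j+g(\ell-\ell q+n)$. A point together with the points collinear with it makes $1+\ell(q-1)$ points, all distinct by (b). So $n\ge1+\ell(q-1)$, and the value is positive. This is where the correction $S\otimes J_n$ cancels the large eigenvalue $\ell q$ of $Y$.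

On $\mathbf 1_P^\perp$ we have $J_n=0$ and $Y\preceq y_+I$, so the operator is at least
$$\lambda-j+g\ell-gy_+=g(p-1)\ell-2j+g\ell-gy_+=gp\ell-2j-gy_+\ge0$$
by (2).

**Step 5.** *This step counts dimensions.* We have shown $X\succeq0$. The second block has dimension $(gp-1)n$, so $\operatorname{rank}X\le(gp-1)n+n\ell/q=d$, and Step 1 gives $N_{\alpha,\beta}(d)\ge gpn$. Since $d=n(gp-1+\ell/q)$, the last formula of the proposition follows. $\square$

## The counterexample with $p=5$ and $\lambda=80$

*Proof of Theorem 1.* For $\alpha=\frac1{101}$ and $\beta=-\frac1{404}$ we have $\alpha-\beta=\frac5{404}$, so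
$$\lambda=\frac{100/101}{5/404}=80,\qquad-\frac\alpha\beta=4,\qquad p=5 .$$
Apply Proposition 3 with $g=1$, $j=0$, $R=0$, $\ell=20$, $q=31$. Then $g(p-1)\ell-j=4\cdot20=80=\lambda$. Condition (2) holds: $\lambda\ge0=j$, and since $570<576=24^2$,
$$(\sqrt{19}+\sqrt{30})^2=49+2\sqrt{570}<49+48=97\le100=p\ell .$$
Lemma 2 provides all $r=2^i$ by [MSS]. So for the infinitely many dimensions $d=4\cdot961\,r+620\,r=4464\,r$ with $r=2^i$,
$$N_{\alpha,\beta}(d)\ge\frac5{4+20/31}\,d=\frac{155}{144}\,d>1.076\,d .$$
On the other hand, Lemma 1 gives $k_5(80)\ge1+\frac{80}4=21$, and $k_5(80)\le81$ by test (d). So the conjecture would give $N_{\alpha,\beta}(d)\le\frac{21}{20}d+o(d)$, a contradiction. $\square$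

We can also see how Lemma 1 is avoided here. The signed graph $-(J_5-I)\otimes B$ on $5n$ vertices has $\lambda=80$ as an eigenvalue on $\mathbf 1\otimes\ker Y$, of multiplicity at least $n\bigl(1-\frac{20}{31}\bigr)=\frac{11}{31}n$. This is a proportion $\frac{11}{155}>0.07$ of the vertices, while a graph with $\lambda^1=80$ and $\chi\le5$ can reach at most $\frac1{21}<0.048$. The price is the eigenvalue $\ell(q-1)=600$, of multiplicity exactly $4$. Indeed, the eigenvalues are $y-20$ (four times each) and $-4(y-20)\le80$, over the eigenvalues $y$ of $Y$. On $\mathbf 1_P^\perp$ we have $y-20\le y_+-20<77$, so only $y=620$, which is simple, gives an eigenvalue above $80$.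

## All large integers $\lambda$, for each $p\ge5$

*Proof of Theorem 2.* Fix $p\ge5$ and $\varepsilon>0$. Since $\sqrt p-1>1$, we can choose $c$ with $1<c<(\sqrt p-1)^2$, so close to $(\sqrt p-1)^2$ that for both $g=1$ and $g=2$
$$\frac{gp}{gp-1+1/c}\ge\frac{gp}{gp-1+(\sqrt p-1)^{-2}}-\frac\varepsilon2. \tag{3}$$
Given an integer $\lambda$ with its $g\in\{1,2\}$, put
$$\ell=\left\lceil\frac\lambda{g(p-1)}\right\rceil,\qquad j=g(p-1)\ell-\lambda\in[0,\,g(p-1)-1] .$$

**Step 1.** *This step produces the graph $R$.* Let $g=1$. We need a $j$-regular graph on $p$ vertices with $0\le j\le p-2$. It exists whenever $jp$ is even: on $\mathbb Z/p$ join $x$ to $x\pm i$ for $1\le i\le\lfloor j/2\rfloor$ and, if $j$ is odd (so $p$ is even), also to $x+p/2$. The shifts used are distinct because $\lfloor j/2\rfloor<p/2$. The product $jp$ is even: this is clear if $p$ is even; if $p$ is odd, then $g=1$ means that $\lambda$ is even, and $p-1$ is even, so $j=(p-1)\ell-\lambda$ is even.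

Let $g=2$. The complete $p$-partite graph with parts of size $2$ is $K_{2p}$ minus a perfect matching. The complete graph $K_{2p}$ on $\{\infty\}\cup\mathbb Z/(2p-1)$ is the disjoint union of the $2p-1$ perfect matchings $\{\infty i\}\cup\{(i+k)(i-k):1\le k\le p-1\}$, for $i\in\mathbb Z/(2p-1)$. Relabel so that one of them is the removed matching. Of the $2p-2$ remaining ones take $j\le2p-3$.

**Step 2.** *This step verifies the hypotheses of Proposition 3 for large $\lambda$.* Let $q$ be the largest prime $\le c\ell$. By the prime number theorem, for every $\delta>0$ the interval $((1-\delta)x,x]$ contains a prime for all large $x$, so $q/\ell\to c$ as $\lambda\to\infty$. As $c>1$, we have $q\ge\ell\ge3$ for large $\lambda$. Moreover $(1+\sqrt c)^2<p$ and $2j/g\le2(p-1)$ is bounded, so for large $\lambda$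
$$(\sqrt{\ell-1}+\sqrt{q-1})^2\le(1+\sqrt c)^2\ell\le p\ell-\frac{2j}g .$$
Also $\lambda\ge j$ for large $\lambda$. So (2) holds.

**Step 3.** *This step passes from special dimensions to all $d$.* Put $d_1=(gp-1)q^2+\ell q$. By [HPS] every $r\ge1$ is available in Lemma 2, so Proposition 3 gives $N_{\alpha,\beta}(rd_1)\ge gpq^2r$ for all $r\ge1$ and all admissible $(\alpha,\beta)$. Since $N_{\alpha,\beta}$ is nondecreasing in $d$, we get $N_{\alpha,\beta}(d)\ge gpq^2\lfloor d/d_1\rfloor$ for $d\ge d_1$, and therefore
$$\liminf_{d\to\infty}\frac{N_{\alpha,\beta}(d)}d\ge\frac{gpq^2}{d_1}=\frac{gp}{gp-1+\ell/q}.$$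
The right side depends only on $p$, $\lambda$ and $c$, not on $(\alpha,\beta)$. As $\ell/q\to1/c$, there is $\lambda_0$ such that for all integers $\lambda\ge\lambda_0$ it is at least $\frac{gp}{gp-1+1/c}-\frac\varepsilon2$. With (3), this is the claimed bound.

**Step 4.** *This step compares with the conjecture.* By Lemma 1 the conjectured value is at most $1+\frac{p-1}\lambda$. Write $x=(\sqrt p-1)^{-2}<1$. Then
$$\frac{gp}{gp-1+x}-1=\frac{1-x}{gp-1+x}\ge\eta:=\frac{1-x}{2p-1+x}>0\qquad(g=1,2).$$
Taking $\varepsilon=\eta/2$ gives $\liminf N_{\alpha,\beta}(d)/d\ge1+\eta/2$ for all large integers $\lambda$. This exceeds $1+\frac{p-1}\lambda$ once also $\lambda>2(p-1)/\eta$. So the conjecture fails for every integer $\lambda\ge\lambda_0(p)$. $\square$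

**Remark (the role of $p\ge5$).** The bound of Proposition 3 exceeds $d$ exactly when $q>\ell$; for $q=\ell$ it only says $N_{\alpha,\beta}(d)\ge d$, even though $Y$ may then still have a kernel, as for $\mathbb F_3^2$. If $q\ge c\ell$ with a fixed $c>1$, then (2) gives $\sqrt{\ell-1}+\sqrt{c\ell-1}\le\sqrt{p\ell}$. Dividing by $\sqrt\ell$ and letting $\ell\to\infty$ yields $1+\sqrt c\le\sqrt p$, hence $p>4$. So with $q/\ell$ bounded away from $1$ and $\ell\to\infty$, this construction needs $p\ge5$. The argument does not settle $p\in\{3,4\}$.
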